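# The rank of the rigidity matrix of a $d$-valent graph in general position

## 1. Splitting a graph along cuts with at most two edges

Take a finite graph and look for a cut with at most two edges. If there is one, remove its edges, which splits the graph into two induced subgraphs. Treat each part in the same way, and stop when every part is either a single vertex or a graph all of whose cuts have at least three edges. Call the final parts *pieces*. The whole talk turns on this construction. It serves to compute ranks: for a planar framework in general position, the rank of the rigidity matrix is exactly the sum of the ranks of the pieces plus the number of edges removed. We shall bound the rank from below by cutting the graph into pieces and putting the pieces back in a well-chosen order.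

**Definition (rigidity matrix).** Graphs are finite and simple. Let $G=(V,E)$ be a graph and ${\bf p}:V\to\mathbb R^2$ a configuration. The rigidity matrix $R({\bf p})$ has one row per edge and two columns per vertex. The row of $uv$ has ${\bf p}(u)-{\bf p}(v)$ in the columns of $u$, ${\bf p}(v)-{\bf p}(u)$ in the columns of $v$, and zeros elsewhere. Its rank is $r(G)=r(G({\bf p}))$.

**Definition (general position).** The configuration ${\bf p}$ is in general position if the images of any three points of $V$ do not lie on one line. If $|V|\ge3$, this forces ${\bf p}$ to be injective: if ${\bf p}(u)={\bf p}(v)$, then $u$, $v$ and any third vertex have images on a line.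

From now on, the vertices of all graphs lie in a set of at least three points that carries one fixed general position configuration. So subgraphs, even those with one or two vertices, inherit an injective configuration with no three collinear points. For example, the six vertices of a regular hexagon are in general position because they lie on a circle. General position is much weaker than genericity.

**Definition (stress).** A stress of $H$ is a function $\omega:E(H)\to\mathbb R$ with
$$\sum_{v:\,uv\in E(H)}\omega_{uv}\,({\bf p}(u)-{\bf p}(v))=0\qquad\text{for every vertex }u .$$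
This is a linear dependency of the rows of $R({\bf p})$, so the space of stresses has dimension $|E(H)|-r(H)$. If every stress of $H$ vanishes on an edge set $C$, then $H$ and $H-C$ have the same stress space up to extension by zero, hence
$$r(H)=r(H-C)+|C| .$$

**Definition (3-edge-connected).** $H$ is 3-edge-connected if $|V(H)|\ge2$ and every cut $(X,V(H)\setminus X)$, with $X$ proper and nonempty, has at least three edges. Then all degrees are at least $3$, and since $H$ is simple, $|V(H)|\ge4$. The smallest example is $K_4$.

**Lemma 1.** *If a cut $(X,X^c)$ of $H$ has at most two edges, every stress of $H$ vanishes on them.*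

*Proof.* Write $a\times b=a_1b_2-a_2b_1$. Sum the equilibrium equations over $u\in X$, and sum also their cross products with ${\bf p}(u)$. An edge $uv$ inside $X$ contributes nothing to the first sum, by antisymmetry. To the second it contributes
$$\omega_{uv}\big({\bf p}(u)\times({\bf p}(u)-{\bf p}(v))+{\bf p}(v)\times({\bf p}(v)-{\bf p}(u))\big)=\omega_{uv}\big(-{\bf p}(u)\times{\bf p}(v)-{\bf p}(v)\times{\bf p}(u)\big)=0 .$$
So, summing over cut edges $uv$ with $u\in X$,
$$\sum\omega_{uv}({\bf p}(u)-{\bf p}(v))=0,\qquad \sum\omega_{uv}\,{\bf p}(u)\times({\bf p}(u)-{\bf p}(v))=0 .$$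
If at most one cut edge has nonzero stress, the first equation and injectivity show that its stress is zero too. Suppose two cut edges $uv$ and $u'v'$, with $u,u'\in X$, have nonzero stress. Put $g=\omega_{uv}({\bf p}(u)-{\bf p}(v))\ne0$. The first equation gives $\omega_{u'v'}({\bf p}(u')-{\bf p}(v'))=-g$, and the second gives $({\bf p}(u)-{\bf p}(u'))\times g=0$. So ${\bf p}(u)-{\bf p}(v)$, ${\bf p}(u')-{\bf p}(v')$ and ${\bf p}(u)-{\bf p}(u')$ are all multiples of $g$, and all four endpoints lie on one line. Two different edges of a simple graph have at least three endpoints, so this contradicts general position. $\square$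

**Lemma 2 (pieces).** *Every graph $B$ has a vertex partition into pieces $P_1,\dots,P_p$ (induced subgraphs), each a single vertex or 3-edge-connected, such that*
$$r(B)=\sum_i r(P_i)+f,$$
*where $f$ is the number of edges between different pieces.*

*Proof.* If $B$ is a single vertex or 3-edge-connected, take $p=1$, $f=0$. Otherwise $B$ has a cut $(X,X^c)$ with at most two edges, possibly none. By Lemma 1, $r(B)=r(B[X])+r(B[X^c])+e(X,X^c)$. Apply the same argument to $B[X]$ and $B[X^c]$. The edges removed in the process are exactly the edges between different final parts. $\square$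

For example, in a cycle $C_n$ we can cut off one vertex (two edges) and then take the remaining path apart, one edge at a time. All pieces are single vertices, $f=n$, and so $r(C_n)=n$ in every general position. Two copies of $K_4$ joined by an edge have the two copies of $K_4$ as pieces, with $f=1$.

## 2. Lower bounds for $d$-valent and for 3-edge-connected graphs

A graph is $d$-valent if every vertex has degree $d$. The problem, from Shisen Luo, "Lower bound for the rank of rigidity matrix of 4-valent graphs under various connectivity assumptions", arXiv:1207.3319 (2012), is this. For a connected $4$-valent graph in general position it is known that $r\ge\frac85|V|-1$. If $G$ is connected and $d$-valent with $d\ge5$, and ${\bf p}$ is in general position, do we have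
$$r(G({\bf p}))\ \ge\ \frac{2d}{d+1}|V|-1\,? \tag{1}$$
The answer is yes. We prove it for all $d\ge3$, as a consequence of a bound for 3-edge-connected graphs with arbitrary degrees. Put
$$\kappa(H)=2|V(H)|-1-r(H)\in\mathbb Z,\qquad \tau(H)=\sum_{v\in V(H)}\frac{2}{\deg_H(v)+1}.$$
A single vertex has $\kappa=1$.

**Theorem A.** *If $H$ is 3-edge-connected, then $\kappa(H)\le\tau(H)$, that is, $r(H)\ge\sum_v\frac{2\deg(v)}{\deg(v)+1}-1$.*

**Theorem B.** *If $d\ge3$, $G$ is connected and $d$-valent, and ${\bf p}$ is in general position, then $r(G({\bf p}))\ge\frac{2d}{d+1}|V|-1$.*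

**Theorem C.**
1. *For $d\ge5$, equality holds in Theorem B if and only if $G=K_{d+1}$.*
2. *If $d\ge3$ and $G$ (connected, $d$-valent) is bridgeless but not 3-edge-connected (for even $d$: merely not 3-edge-connected), then $r\ge\frac{2d}{d+1}|V|$. For each $d\ge4$ equality holds for infinitely many $G$, in every general position. So the coefficient $\frac{2d}{d+1}$ is optimal.*
3. *The inequality of Theorem B fails for $d=2$ (cycles of length at least $4$), and "$d$-valent" cannot be weakened to "minimum degree at least $d$".*

The two forms of Theorem A agree because $2-\frac{2}{x+1}=\frac{2x}{x+1}$. For a $d$-valent graph on $n$ vertices, $\tau=\frac{2n}{d+1}$, so (1) says $\kappa(G)\le\frac{2n}{d+1}$.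

## 3. Complete graphs, the octahedron, a hexagon

**Adding a vertex.** A new vertex $w$ with at least two neighbors raises the rank by at least $2$. Indeed, the old rows are zero in the two columns of $w$. Two of the new rows, restricted to those columns, are ${\bf p}(w)-{\bf p}(u_1)$ and ${\bf p}(w)-{\bf p}(u_2)$, which are independent because $w,u_1,u_2$ are not collinear.

**Upper bound.** If $|V(H)|\ge2$, then $r(H)\le2|V(H)|-3$. The row of $uv$ applied to a vector $({\bf q}(v))_v$ gives $({\bf p}(u)-{\bf p}(v))\cdot({\bf q}(u)-{\bf q}(v))$. With $J$ the rotation by a right angle, this vanishes for all ${\bf q}(v)=t+cJ{\bf p}(v)$, $t\in\mathbb R^2$, $c\in\mathbb R$. These form a space of dimension $3$: if $t+cJ{\bf p}(v)=0$ for two distinct points, subtracting gives $c=0$, then $t=0$.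

**Complete graphs.** $K_2$ has rank $1$, and each further vertex adds at least $2$, so $r(K_m)=2m-3$ for $m\ge2$ in every general position. Thus $\kappa(K_m)=2$ for $m\ge2$, and $\tau(K_m)=m\cdot\frac2m=2$. Theorem A is an equality for every $K_m$, $m\ge4$, and (1) is an equality for $K_{d+1}$.

**The octahedron.** Here $d=4$, $n=6$, and the bound is $\frac{48}5-1=8.6$, so it asserts $r\ge9$, which is the maximum $2\cdot6-3$. By hand: start with a face $abc$ (rank $3$). The antipode of $a$ is adjacent to $b,c$, and similarly for the other two antipodes, so we gain $2$ three times.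

**A hexagon.** Place $K_{3,3}$ on the vertices of a regular hexagon, with the two color classes alternating. Its edges are the six sides and the three long diagonals. Put stress $2$ on the sides and $-1$ on the long diagonals. At the vertex $(1,0)$ of the unit hexagon, the two side vectors ${\bf p}(u)-{\bf p}(v)$ add up to $(1,0)$ and the diagonal gives $(2,0)$, so the sum is $2(1,0)-(2,0)=0$. By symmetry this is a stress. Hence $r\le8$, while Theorem B for $d=3$ says $r\ge\frac64\cdot6-1=8$. So for $d=3$ equality in Theorem B also occurs for a graph other than $K_4$.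

## 4. Deleting a vertex of minimum degree

A natural plan is induction by deleting a vertex $w$. Deleting it from a $d$-valent graph destroys $d$-valence, so one wants a statement with arbitrary degrees, and the obvious candidate is $\kappa\le\tau$. For connected graphs, even 2-edge-connected ones, this is false: $C_n$ with $n\ge4$ has $r\le n<\frac43n-1$. This is why Theorem A asks for 3-edge-connectivity.

With that hypothesis the plan works perfectly in one situation. Let $w$ have minimum degree $b$ in $H$, and suppose $H-w$ is again 3-edge-connected. Adding $w$ back raises the rank by at least $2$, so $\kappa(H)\le\kappa(H-w)\le\tau(H-w)$. Each neighbor $v$ of $w$, of degree $x_v\ge b$ in $H$, changes its term from $\frac2{x_v+1}$ to $\frac2{x_v}$. Hence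
$$\tau(H-w)-\tau(H)=-\frac2{b+1}+\sum_{v\sim w}\frac{2}{x_v(x_v+1)}\le-\frac2{b+1}+b\cdot\frac2{b(b+1)}=0 .$$
This computation explains the weight $\frac2{x+1}$.

The plan stops when $H-w$ is not 3-edge-connected, because then the induction hypothesis says nothing about $H-w$. We can use it only on the pieces of $H-w$.

**Notation for $H-w$.** Let $H$ be 3-edge-connected and $w$ a vertex of minimum degree $b\ge3$. Let $P_1,\dots,P_p$ be pieces of $H-w$ as in Lemma 2, $f$ the number of inter-piece edges in $H-w$, and $k$ the number of components of $H-w$. The *quotient graph* has the pieces as nodes and the $f$ inter-piece edges as edges (parallel edges allowed). Pieces are connected, so it has $k$ components, and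
$$R=f-p+k\ge0$$
is its cyclomatic number. Put
$$\rho_*=r(H)-\sum_ir(P_i)-p .$$
Then
$$\kappa(H)=\sum_i\kappa(P_i)+1-\rho_*. \tag{2}$$
Indeed, with $n_i=|V(P_i)|$, $\kappa(H)=2\big(1+\sum n_i\big)-1-\sum r(P_i)-p-\rho_*$ and $\sum\kappa(P_i)=2\sum n_i-p-\sum r(P_i)$.

So everything depends on a lower bound for $\rho_*$. The obvious one takes $H-w$ as a whole and adds $w$. We shall see in Section 5 that it gives $\rho_*\ge R+1$. Here is a graph where this is not enough.

**Example.** Let $P_1$ be $K_7$ minus a triangle and minus two further edges, these three subgraphs being disjoint. It has three vertices of degree $4$ (the triangle) and four of degree $5$. Let $P_2$ be $K_6$ minus two disjoint edges, with four vertices of degree $4$ and two of degree $5$. Both are 3-edge-connected. A cut around one vertex has at least $4$ edges. A cut with $2$ or $3$ vertices on the smaller side has at least $10-5$ or $12-5$ edges in $P_1$, and at least $8-2$ or $9-2$ edges in $P_2$. Join one degree-$4$ vertex of $P_1$ to one of $P_2$ by an edge, and join $w$ to the remaining two degree-$4$ vertices of $P_1$ and the remaining three of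 $P_2$. The result $H$ is $5$-valent on $14$ vertices. It is 3-edge-connected: a cut that splits some $P_i$ has at least three edges there, and the others are the cuts around $w$, $P_1$, $P_2$, with $5$, $3$, $4$ edges. Here $p=2$, $k=1$, $f=1$, $R=0$. Now
$$\tau(P_1)+\tau(P_2)=\tfrac{38}{15}+\tfrac{34}{15}=\tfrac{72}{15},\qquad \tau(H)=\tfrac{14}3=\tfrac{70}{15}.$$
With $\rho_*\ge1$, (2) gives only $\kappa(H)\le\frac{72}{15}$, which exceeds $\tau(H)$ by $\frac2{15}$. The excess comes from the two ends of the inter-piece edge, each of which costs $\frac25-\frac26=\frac1{15}$ when the edge is removed. (Here $\kappa(H)$ is an integer, and rounding happens to repair the damage. An argument based on rounding would have to know that no integer lies in the gap, and we want one that does not.)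

What helps is to look at how $H$ is assembled. Start from $w$, add $P_1$ with its two edges to $w$, then add $P_2$ with its three edges to $w$ and its edge to $P_1$. Each of the two additions attaches a piece to a connected graph by at least two edges, and this will give rank $r(P_i)+2$ each time. So $\rho_*\ge4-2=2$, better than $1$. Adding $w$ last is good when the quotient graph has many cycles. Adding $w$ first and the pieces one by one is good when it has few. The proof uses both.

## 5. Two orders of assembly

**Lemma 3 (gluing).** *Let $X$ and $P$ be vertex-disjoint graphs, and let $M$ be a set of edges between them touching exactly $k$ components of $X$. Then $r(X\cup P\cup M)\ge r(X)+r(P)+k$. If some component of $X$ meets at least two edges of $M$, then $r(X\cup P\cup M)\ge r(X)+r(P)+k+1$.*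

*Proof.* Let $M'\subseteq M$ contain one edge for each touched component and, in the second case, a second edge at one component that meets two. In $X\cup P\cup M'$ the cut around a component of $X$ consists of the edges of $M'$ at it, so it has at most two edges. By Lemma 1 every stress vanishes on $M'$. Hence $r(X\cup P\cup M')=r(X)+r(P)+|M'|$, and the remaining edges of $M$ cannot lower the rank. $\square$

**Step (a): adding $w$ last.** This step gives
$$\rho_*\ge R+1. \tag{3}$$
Each of the $k$ components of $H-w$ receives at least three edges from $w$, since the edges leaving it in $H$ all go to $w$ and $H$ is 3-edge-connected. Lemma 3 with $X=H-w$ and $P=\{w\}$, together with Lemma 2, gives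
$$r(H)\ge r(H-w)+k+1=\sum_ir(P_i)+f+k+1,$$
so $\rho_*\ge f+k+1-p=R+1$.

**Step (b): adding $w$ first.** This step gives
$$\rho_*\ge p-2R. \tag{4}$$

Choose a spanning forest $F$ of the quotient graph, with $k$ trees, and root each tree. Let $\mathcal R$ be the set of the remaining $R$ inter-piece edges. For a node $i$ let $a_i$ be the number of edges from $w$ to $P_i$, $t_i$ its degree in $F$, and $R_i$ the number of edges of $\mathcal R$ at $i$. These count all edges leaving $P_i$ in $H$, so
$$a_i+t_i+R_i\ge3,\qquad \sum_iR_i=2R .$$
Let $T_i$ be the subtree consisting of $i$ and everything below it. Call $T_i$ *dead* if no node of it has an edge to $w$. The subtree of a root is not dead, because its pieces make up a component of $H-w$ and $H$ is connected. Let $u_i$ and $z_i$ be the numbers of children of $i$ whose subtrees are non-dead and dead, respectively.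

For an example of a dead subtree, let $H$ be the wheel with hub $h$ and rim $w,x,y,z$ in cyclic order. Then $H-w$ is $K_4$ minus the edge $xz$, its four pieces are single vertices, $f=5$, and $R=2$. If $F$ is the star at $h$, rooted at $h$, then $T_y=\{y\}$ is dead, since $y$ is not adjacent to $w$.

Now assemble: start from the graph $\{w\}$ and add the pieces one at a time, children before parents, each with its edges to $w$ and its $F$-edges to its children. When $P_i$ is added, all of $T_c$ is already present and connected for each child $c$ of $i$. If $T_c$ is non-dead, it is part of the component of $w$. If $T_c$ is dead, it is a component by itself. So $P_i$ sends $a_i+u_i$ edges to the component of $w$, and one edge to each of $z_i$ other components. Let $k_i$ be the number of components touched. By Lemma 3 the rank grows by at least $r(P_i)+k_i$, and by one more if $a_i+u_i\ge2$.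

The number of components changes by $1-k_i$ when $P_i$ is added. It is $1$ at the beginning, and $1$ at the end because every tree of $F$ is attached to $w$. Hence $\sum_ik_i=p$. Call a node *failing* if $a_i+u_i\le1$, and let $\Phi$ be the number of failing nodes. Then
$$r(H)\ge\sum_ir(P_i)+p+(p-\Phi),\qquad\text{that is,}\qquad\rho_*\ge p-\Phi .$$

It remains to show $\Phi\le2R$. First, let $T_c$ be a maximal dead subtree, with $s_c$ nodes. Since $c$ is not a root, $\sum_{i\in T_c}t_i=2(s_c-1)+1=2s_c-1$. All $a_i$ in $T_c$ vanish, so
$$\sum_{i\in T_c}R_i\ge3s_c-(2s_c-1)=s_c+1 .$$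
Second, let $i$ be a failing node with $T_i$ non-dead. Some node of $T_i$ has an edge to $w$, so $a_i+u_i\ge1$, hence $a_i+u_i=1$. As $t_i\le u_i+z_i+1$, we get $3\le a_i+t_i+R_i\le2+z_i+R_i$, so $z_i+R_i\ge1$.

Every node with dead subtree lies in exactly one maximal dead subtree. The dead children of non-dead nodes are exactly the roots of the maximal dead subtrees, so $\sum_{i\text{ non-dead}}z_i$ is the number of maximal dead subtrees. Therefore
$$\Phi\le\sum_cs_c+\sum_{i\text{ non-dead}}(z_i+R_i)=\sum_c(s_c+1)+\sum_{i\text{ non-dead}}R_i\le\sum_iR_i=2R .$$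
This proves (4).

## 6. What a 3-edge-connected graph loses in degree

We prove Theorem A by induction on $|V(H)|$. No separate base case is needed, because the hypothesis is applied only to 3-edge-connected pieces of $H-w$, which are smaller.

**More notation.** Let $\mathcal S$ be the set of single-vertex pieces, and $S=|\mathcal S|$. The other $N=p-S$ pieces are *big*. Let $S_w$ be the number of singles adjacent to $w$, so that $A=b-S_w$ edges go from $w$ to big pieces. Let $J_N$ and $J_S$ be the numbers of endpoints of inter-piece edges that lie in big pieces and in singles, so $2f=J_N+J_S$. Write $x_v=\deg_H(v)\ge b$.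

**Step 1: comparing $\sum\kappa(P_i)$ with $\tau(H)$.** This step turns Theorem A into a lower bound for $\rho_*$. By induction $\kappa(P_i)\le\tau(P_i)$ for big pieces, and $\kappa=1$ for singles. For $v$ in a big piece let $y_v\ge3$ be its degree in the piece, $j_v$ its number of inter-piece edges, and $\varepsilon_v\in\{0,1\}$ its number of edges to $w$, so $x_v=y_v+j_v+\varepsilon_v$. Then
$$\frac2{y_v+1}-\frac2{x_v+1}=\frac{2j_v}{(y_v+1)(y_v+j_v+1)}+\varepsilon_v\frac{2}{x_v(x_v+1)}\le\frac{j_v}{10}+\varepsilon_v\frac2{x_v(x_v+1)} .$$
The equality removes the $j_v$ inter-piece edges and the edge to $w$ in two stages; when $\varepsilon_v=1$, $y_v+j_v+1=x_v$. The inequality holds because for $j_v\ge1$ the denominator is at least $4\cdot5=20$. So an inter-piece edge costs at most $\frac1{10}$ at each end in a big piece. Summing, and using (2),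
$$\kappa(H)-\tau(H)\le1+S-\sum_{s\in\mathcal S}\frac2{x_s+1}-\frac2{b+1}+\frac{J_N}{10}+\sum_{\substack{v\sim w\\ v\text{ in a big piece}}}\frac2{x_v(x_v+1)}-\rho_* . \tag{5}$$
The last sum has $b-S_w$ terms with $x_v\ge b$, so it is at most $\frac{2(b-S_w)}{b(b+1)}=\frac2{b+1}-\frac{2S_w}{b(b+1)}$. Hence $\kappa(H)\le\tau(H)$ follows from
$$\rho_*\ \ge\ 1+S+\frac{J_N}{10}-\sum_{s\in\mathcal S}\frac2{x_s+1}-\frac{2S_w}{b(b+1)} . \tag{6}$$

**Step 2: the case $S=0$.** Here both bounds (3) and (4) are needed. Put $q=p-1$. Now $J_N=2f=2(R+p-k)\le2(q+R)$, so by (3) and (4), (6) follows from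
$$\max(R+1,\ q+1-2R)\ \ge\ 1+\frac{q+R}5 . \tag{7}$$
If $R\ge\frac q4$, then $R-\frac R5=\frac45R\ge\frac q5$, and the first entry suffices. If $R<\frac q4$, then $\frac{11}5R<\frac{11}{20}q<\frac45q$, so $q-2R>\frac{q+R}5$, and the second entry suffices.

For later use: *if $q\ge1$, (7) is strict.* This is clear if $R<\frac q4$, as just seen, and if $R>\frac q4$, since then $\frac45R>\frac q5$. If $R=\frac q4$, the second entry works strictly: $q-2R=\frac q2>\frac q4=\frac{q+R}5$.

**Step 3: the case $S\ge1$, set up.** Here (3) alone suffices. Since $R=\frac{J_N+J_S}2-N-S+k$, the difference between $R+1$ and the right side of (6) is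
$$\Lambda=\frac25J_N+\frac12J_S-N-2S+k+\sum_s\frac2{x_s+1}+\frac{2S_w}{b(b+1)},$$
so it is enough to show $\Lambda\ge0$. All edges at a single are inter-piece edges except a possible edge to $w$, so $J_S=\sum_sx_s-S_w$. Put
$$h(x)=\frac x2-2+\frac2{x+1},\qquad h(3)=0,\quad h(4)=\tfrac25,\quad h(5)=\tfrac56 .$$
Its derivative $\frac12-\frac2{(x+1)^2}$ is positive for $x>1$, so $h$ is strictly increasing for $x\ge1$. Each big piece has at least three edges leaving it in $H$, and $A$ of all these edges go to $w$, so $J_N\ge3N-A=3N-b+S_w$. Substituting,
$$\Lambda\ \ge\ k+\frac N5-\frac25b+\sum_sh(x_s)-S_w\Big(\frac1{10}-\frac2{b(b+1)}\Big),\qquad\sum_sh(x_s)\ge S\,h(b)\ge0 . \tag{8}$$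
The coefficient of $S_w$ arises as $\frac25-\frac12+\frac2{b(b+1)}$.

**Step 4: the case $S\ge1$, checked.** This step shows $\Lambda\ge0$ in four subcases. Always $k\ge1$.

* $N=0$. All neighbors of $w$ are singles, so $S\ge S_w=b$, and $\Lambda\ge1+b\,h(b)-\frac b2+\frac2{b+1}$. This is $0$ for $b=3$ and $1$ for $b=4$. For $b\ge5$ it is positive, since $h(b)\ge\frac56>\frac12$.
* $N\ge1$, $b=3$. Then $\Lambda\ge\frac65-\frac65+\sum_sh(x_s)+S_w\big(\frac16-\frac1{10}\big)\ge\frac{S_w}{15}\ge0$.
* $N\ge1$, $b\ge4$, $S_w\ge1$. Since $S\ge S_w\ge1$ and $h(b)\ge\frac25>\frac1{10}$, we have $S\,h(b)-S_w\big(\frac1{10}-\frac2{b(b+1)}\big)\ge h(b)-\frac1{10}+\frac2{b(b+1)}$. As $\frac2{b+1}+\frac2{b(b+1)}=\frac2b$,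
$$\Lambda\ge\frac65-\frac25b+h(b)-\frac1{10}+\frac2{b(b+1)}=\frac b{10}-\frac9{10}+\frac2b=\frac{(b-4)(b-5)}{10b}\ge0,$$
because $b$ is an integer.
* $N\ge1$, $b\ge4$, $S_w=0$. Since $S\ge1$, $\Lambda\ge\frac65-\frac25b+h(b)$. This is at least the bound of the previous subcase, because $\frac1{10}\ge\frac2{b(b+1)}$ for $b\ge4$. So again $\Lambda\ge\frac{(b-4)(b-5)}{10b}\ge0$.

This proves Theorem A. $\square$

In Theorem A, "3-edge-connected" cannot be replaced by "2-edge-connected", by the cycles of Section 4.

## 7. Two sharper forms of the bound

For Theorem B we need slightly more than Theorem A in two situations. Both come from rereading Section 6.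

**Proposition 4.** *If some neighbor of a minimum degree vertex $w$ of a 3-edge-connected graph $H$ has degree larger than $b=\deg_H(w)$, then $\kappa(H)<\tau(H)$.*

*Proof.* Run Section 6 with this $w$. If the neighbor lies in a big piece, the bound $\frac{2(b-S_w)}{b(b+1)}$ for the last sum in (5) is strict. As (6) holds, $\kappa(H)<\tau(H)$. If the neighbor is a single, then $S\ge1$ and $\sum_sh(x_s)>S\,h(b)$ in (8), since $h$ is strictly increasing. Every subcase of Step 4 used (8) through $\sum_sh(x_s)\ge S\,h(b)$ (for $b=3$ this reads $\sum_sh(x_s)\ge0$). So now $\Lambda>0$, (6) is strict, and $\kappa(H)<\tau(H)$. $\square$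

**Proposition 5.** *Let $d\ge5$, and let $H$ be 3-edge-connected with one vertex of degree $d-1$ and all others of degree $d$. Then $\kappa(H)\le\tau(H)-\frac4{d(d+1)}$.*

*Proof.* Take for $w$ the vertex of degree $b=d-1$. In (5) the last sum is now $\frac{2(d-1-S_w)}{d(d+1)}$, and the term $-\frac2{b+1}$ is $-\frac2d$. Since
$$-\frac2d+\frac{2(d-1)}{d(d+1)}=-\frac4{d(d+1)},$$
it suffices to show
$$\rho_*\ge1+S+\frac{J_N}{10}-\frac{2S}{d+1}-\frac{2S_w}{d(d+1)} .$$
If $S=0$, this follows from (7) as in Step 2. If $S\ge1$, use (3) as in Step 3, now with $J_S=dS-S_w$ and $J_N\ge3N-(d-1)+S_w$. It suffices that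
$$\Lambda'=k+\frac N5-\frac25(d-1)+S\,h(d)-S_w\Big(\frac1{10}-\frac2{d(d+1)}\Big)\ge0 .$$

* $N=0$. Then $S\ge S_w=d-1$, so $\Lambda'\ge1+(d-1)\big(h(d)-\frac12\big)>0$, since $h(d)\ge\frac56$.
* $N\ge1$, $S_w\ge1$. As $S\ge S_w$ and $h(d)>\frac1{10}$, $\Lambda'\ge\frac65-\frac25(d-1)+h(d)-\frac1{10}+\frac2{d(d+1)}=\frac d{10}-\frac12+\frac2d>0$, since $d\ge5$.
* $N\ge1$, $S_w=0$. Then $\Lambda'\ge\frac65-\frac25(d-1)+h(d)=\frac d{10}-\frac25+\frac2{d+1}>0$. $\square$

## 8. The excess of a piece of a $d$-valent graph

Let $G$ be connected and $d$-valent, $d\ge3$, $n=|V|$. We must show $\kappa(G)\le\frac{2n}{d+1}$. If $G$ is 3-edge-connected, this is Theorem A.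

**Step 1: splitting $G$.** This step reduces Theorem B to a statement about single pieces. Assume that $G$ is not 3-edge-connected, and let $P_1,\dots,P_p$ be its pieces from Lemma 2, so $p\ge2$. Let $P_i$ have $n_i$ vertices and $q_i$ edges leaving it. As $G$ is connected, $q_i\ge1$ and $f\ge p-1$; also $\sum_iq_i=2f$. Define the excess $\mathrm{ex}_i=\kappa(P_i)-\frac{2n_i}{d+1}$. By Lemma 2, $\kappa(G)=2n-1-\sum r(P_i)-f=\sum_i(\kappa(P_i)+1)-1-f$, so
$$\kappa(G)-\frac{2n}{d+1}=\sum_i\mathrm{ex}_i+p-f-1 . \tag{9}$$

It is instructive to see why Theorem A applied to the pieces is not quite enough. If the quotient graph is a tree, then $f=p-1$ and we need $\sum\mathrm{ex}_i\le0$. A piece that is a single vertex has positive excess $1-\frac2{d+1}$, so some other piece must have negative excess. Leaves of the tree, with $q_i=1$, are the natural candidates, but for them Theorem A bounds the excess only by the positive number $\frac2{d(d+1)}$. Proposition 5 was proved for exactly these leaves. The right bookkeeping is the following.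

**Step 2: the excess bound.** This step shows that
$$\mathrm{ex}_i\le\delta(q_i-2),\qquad\delta=\frac{d-1}{(d+1)(d-2)} . \tag{10}$$
For $d\ge3$ we have $\frac1{d+1}\le\delta\le\frac2{d+1}$, the second because $d-1\le2(d-2)$. Hence $2\delta\le\frac4{d+1}\le1$.

*Single vertex.* Here $q_i=d$ and $\mathrm{ex}_i=1-\frac2{d+1}=\frac{d-1}{d+1}=\delta(d-2)$.

*Big piece $P$,* with $m$ vertices and $q$ leaving edges, where the vertex $v$ loses $\ell_v$ edges, $\sum_v\ell_v=q$. The degrees $d-\ell_v$ in $P$ are at least $3$. For $d=3$ this would force $q=0$, which is impossible, so $d\ge4$. By Theorem A,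
$$\mathrm{ex}\le I:=\tau(P)-\frac{2m}{d+1}=\sum_v\frac{2\ell_v}{(d+1)(d-\ell_v+1)} .$$
We also use three arithmetic facts. The degree sum $dm-q$ of $P$ is even. The number $(d+1)\,\mathrm{ex}=(d+1)\kappa(P)-2m$ is an integer. If $d$ is odd, then $\mathrm{ex}=\frac2{d+1}\big(\frac{d+1}2\kappa(P)-m\big)$ is an integer multiple of $\frac2{d+1}$.

* $q\ge4$. Since $d-\ell_v+1\ge4$, $I\le\frac q{2(d+1)}\le\frac{q-2}{d+1}\le\delta(q-2)$.
* $q=3$. Parity forces $d$ odd. If $d=5$, then $\ell_v\le2$, so each denominator is at least $6\cdot4$ and $I\le\frac6{24}<\frac13=\frac2{d+1}$. Hence $\mathrm{ex}\le0\le\delta$. If $d\ge7$, then $\ell_v\le3$ gives $I\le\frac6{(d+1)(d-2)}\le\delta$.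
* $q=2$; to show is $\mathrm{ex}\le0$. For $d\ge5$, $\ell_v\le2$ gives $I\le\frac4{(d+1)(d-1)}$. This is less than $\frac2{d+1}$ for odd $d\ge5$, and less than $\frac1{d+1}$ for even $d\ge6$, so integrality gives $\mathrm{ex}\le0$. For $d=4$, $\ell_v\le1$, so $P$ has exactly two vertices of degree $3$, the others have degree $4$, and $I=2\cdot\frac2{5\cdot4}=\frac15$. A vertex of degree $3$ has at most one neighbor of degree $3$, so it has a neighbor of degree $4$. By Proposition 4, $\mathrm{ex}<\frac15$, and since $5\,\mathrm{ex}$ is an integer, $\mathrm{ex}\le0$.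
* $q=1$. Parity forces $d$ odd, so $d\ge5$, and $P$ has one vertex of degree $d-1$ and all others of degree $d$. Here $I=\frac2{d(d+1)}$. By Proposition 5, $\mathrm{ex}\le\frac2{d(d+1)}-\frac4{d(d+1)}<0$. As $\mathrm{ex}$ is a multiple of $\frac2{d+1}$, $\mathrm{ex}\le-\frac2{d+1}\le-\delta$.

This proves (10).

**Step 3: summing.** This step concludes. By (10), $\sum_i\mathrm{ex}_i\le\delta(2f-2p)$, so the right side of (9) is at most
$$2\delta(f-p)-(f-p)-1=-(1-2\delta)(f-p)-1 . \tag{11}$$
If $f\ge p$, this is at most $-1$. If $f=p-1$, it equals $-2\delta<0$. So $\kappa(G)<\frac{2n}{d+1}$ whenever $G$ is not 3-edge-connected. This proves Theorem B, and in particular answers the question affirmatively for every $d\ge5$. $\blacksquare$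

## 9. Equality only for $K_{d+1}$ when $d\ge5$

We prove part 1 of Theorem C. Equality for $K_{d+1}$ was seen in Section 3: $2(d+1)-3=2d-1=\frac{2d}{d+1}(d+1)-1$. Conversely, let $d\ge5$ and let $G$ attain equality. By Section 8, $G$ is 3-edge-connected, and $\kappa(G)=\tau(G)$.

**Step 1: $G-w$ is 3-edge-connected for every vertex $w$.** Run Section 6 with $H=G$, $b=d$. Since $\kappa(G)=\tau(G)$, inequality (6) cannot hold strictly. Suppose $p\ge2$.

* If $S=0$, then $q\ge1$, so (7) is strict and (6) holds strictly, a contradiction.
* If $S\ge1$ and $N=0$, Step 4 gives $\Lambda>0$ because $b\ge5$, so (6) holds strictly, a contradiction.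
* If $S\ge1$, $N\ge1$, $d\ge6$, Step 4 gives $\Lambda\ge\frac{(b-4)(b-5)}{10b}>0$, a contradiction.
* If $S\ge1$, $N\ge1$, $d=5$, $S_w=0$, then $\Lambda\ge\frac65-2+\frac56=\frac1{30}>0$, a contradiction.
* If $S\ge1$, $N\ge1$, $d=5$, $S_w\ge1$, then (8) reads $\Lambda\ge k+\frac N5-2+\frac56S-\frac1{30}S_w$. Here $\frac56S-\frac1{30}S_w\ge\frac45S\ge\frac45$, with equality throughout only for $S=S_w=1$. So $\Lambda=0$ would force $k=N=S=S_w=1$ and equality in the estimate of $J_N$, that is, $J_N=3N-A=3-4<0$, which is impossible. Hence $\Lambda>0$, a contradiction.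

So $p=1$. As $G-w$ has at least $d$ vertices, its only piece is big, and $G-w$ is 3-edge-connected.

**Step 2: $G-w$ attains equality in Theorem A.** By (2) with $p=1$ and (3), $\kappa(G)=\kappa(G-w)+1-\rho_*\le\kappa(G-w)\le\tau(G-w)$. Moreover
$$\tau(G-w)=\tau(G)-\frac2{d+1}+d\cdot\frac2{d(d+1)}=\tau(G)=\kappa(G),$$
so $\kappa(G-w)=\tau(G-w)$.

**Step 3: $G$ is complete.** The minimum degree of $G-w$ is $d-1$, attained exactly on the neighborhood $N(w)$. By Proposition 4, for each $w'\in N(w)$ all neighbors of $w'$ in $G-w$ have degree $d-1$, so they lie in $N(w)$. Thus $\{w\}\cup N(w)$ is closed under adjacency. As $G$ is connected, it is all of $V$, so $n=d+1$ and $G=K_{d+1}$. $\square$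

## 10. Necklaces of near-complete graphs, and where the bound fails

We prove parts 2 and 3 of Theorem C.

**Bridgeless graphs with a small cut.** Let $d\ge3$ and let $G$ be connected, $d$-valent, bridgeless, and not 3-edge-connected. Then every cut has at least two edges, so all $q_i\ge2$, and $2f=\sum q_i\ge2p$. With $f\ge p$, (9) and (11) give $\kappa(G)\le\frac{2n}{d+1}-1$, that is, $r\ge\frac{2d}{d+1}n$. If $d$ is even, every cut has an even number of edges, since $e(X,X^c)\equiv d|X|\equiv0\pmod2$. So $G$ is bridgeless automatically.

**Equality.** Let $d\ge4$ and $L\ge2$. Take $L$ copies of $K_{d+1}$, delete an edge $x_iy_i$ from the $i$-th copy, and add the edges $y_ix_{i+1}$ cyclically. The result is simple, connected and $d$-valent, with $n=L(d+1)$. It has no bridge: the copies $K_{d+1}-x_iy_i$ have none, and the added edges lie on a cycle through all copies. The cut around one copy has two edges, so the graph is not 3-edge-connected. Each copy has rank $2(d+1)-3=2d-1$: start from $K_{d-1}$, of rank $2(d-1)-3$, and add $x_i$ and $y_i$, each adjacent to at least two of its vertices. This gives rank at least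 $2d-1$, which is the maximum. The added edges contribute at most $L$, so $r\le L(2d-1)+L=2dL=\frac{2d}{d+1}n$, and equality holds by the previous paragraph, in every general position. Letting $L\to\infty$ shows that the coefficient $\frac{2d}{d+1}$ is optimal.

**The case $d=2$.** For $n\ge4$, $r(C_n)\le n<\frac43n-1$.

**Minimum degree instead of $d$-valence.** Let $d\ge2$, and join a new vertex $w$ by one edge to each of $d$ disjoint copies of $K_{d+1}$. The graph is connected with minimum degree $d$. The $d$ joining edges are bridges, so by Lemma 1
$$r=d(2d-1)+d=2d^2,$$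
in every general position, while
$$\frac{2d}{d+1}\big(d(d+1)+1\big)-1=2d^2+\frac{d-1}{d+1}>2d^2 .$$
In the language of Section 8, the vertex $w$ has excess $\frac{d-1}{d+1}$, and for $d\ge3$ the leaves of the quotient tree are copies of $K_{d+1}$ with excess $2-2=0$. In a $d$-valent graph such a leaf cannot occur: its attaching vertex has degree only $d-1$ inside the piece, and by Proposition 5 its excess is negative. $\blacksquare$
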